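# Alternating regret matching in potential games converges to a Nash equilibrium

## 1. Climbing a potential one player at a time

Several players repeat a game in which one function $\Phi$ records the worth of every unilateral deviation. Each player shifts weight toward the actions it regrets not having played, and the players move one after another. Does the play approach a Nash equilibrium?

The answer one would first guess is yes, for the following reason. A single player's move should raise $\Phi$. Since $\Phi$ is bounded, the climbing must die out, and when nobody climbs any more, nobody wants to deviate.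

The guess is right. The last inference in the reason is wrong for regret matching, as a two-action example below shows. Most of the lecture is about replacing it.

**Definition (potential game, Nash gap).** There are players $1,\dots,n$ with $n\ge 2$, finite action sets $\mathcal A_i$ with $m_i=|\mathcal A_i|$, and utilities $u_i$, extended multilinearly to mixed profiles $x=(x_1,\dots,x_n)\in\prod_i\Delta(\mathcal A_i)$. The game is a *potential game* if there is a function $\Phi$ on pure profiles with
$$u_i(a_i,a_{-i})-u_i(a_i',a_{-i})=\Phi(a_i,a_{-i})-\Phi(a_i',a_{-i})$$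
for all $i$, all $a_i,a_i'\in\mathcal A_i$ and all $a_{-i}$. The *Nash gap* of $x$ is $\mathrm{NG}(x)=\max_i\max_{a\in\mathcal A_i}\big(u_i(a,x_{-i})-u_i(x)\big)$. A profile is an $\epsilon$-Nash equilibrium if $\mathrm{NG}(x)\le\epsilon$, and a Nash equilibrium if $\mathrm{NG}(x)= 0$.

The gap is never negative, because $u_i(x)$ is an average of the numbers $u_i(a,x_{-i})$. We extend $\Phi$ multilinearly too. Taking expectations over $a_{-i}$ gives, for every mixed $x_{-i}$,
$$u_i(a,x_{-i})-u_i(a',x_{-i})=\Phi(a,x_{-i})-\Phi(a',x_{-i}).\tag{1}$$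

If all players have the same utility $u$ (identical interest), then $\Phi=u$ works. A different example is the prisoner's dilemma with payoffs $(3,3)$ at $CC$, $(0,5)$ at $CD$, $(5,0)$ at $DC$, $(1,1)$ at $DD$. Take $\Phi(CC)=0$, $\Phi(CD)=\Phi(DC)=2$, $\Phi(DD)=3$. Switching from $C$ to $D$ gains $2$ against $C$ and $1$ against $D$, both for the player and for $\Phi$.

**Definition (regret matching).** For $r\in\mathbb R^m$ let $[r]^+$ be the componentwise positive part. Put $\mathrm{RM}(r)=[r]^+/\|[r]^+\|_1$ if $[r]^+\ne 0$, and let $\mathrm{RM}(r)$ be the uniform distribution if $[r]^+=0$. Player $i$ keeps a regret vector $r_i^{(t)}\in\mathbb R^{\mathcal A_i}$ and plays $x_i^{(t)}=\mathrm{RM}(r_i^{(t)})$. Given a utility vector $u_i^{(t)}$, set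
$$g_i^{(t)}=u_i^{(t)}-\langle u_i^{(t)},x_i^{(t)}\rangle\mathbf 1 .$$
The algorithm $\mathrm{RM}$ updates by $r_i^{(t+1)}=r_i^{(t)}+g_i^{(t)}$, and the variant $\mathrm{RM}^+$ by $r_i^{(t+1)}=[r_i^{(t)}+g_i^{(t)}]^+$.

**Definition (alternating updates).** In each round the players update one after another, each exactly once. The utility vector of player $i$ in round $t$ is $u_i^{(t)}[a]=u_i(a,y_{-i})$, where $y_j=x_j^{(t+1)}$ if $j$ has already moved in round $t$ and $y_j=x_j^{(t)}$ otherwise. With *simultaneous* updates, $y_j=x_j^{(t)}$ for all $j$.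

The question comes from Ioannis Anagnostides, Emanuel Tewolde, Brian Hu Zhang, Ioannis Panageas, Vincent Conitzer, Tuomas Sandholm, "Convergence of Regret Matching in Potential Games and Constrained Optimization", arXiv:2510.17067 (2025): for every finite potential game and every fixed order, does alternating $\mathrm{RM}$ from $r_i^{(1)}=0$ satisfy $\mathrm{NG}(x^{(t)})\to0$? Two facts from that paper frame it. Alternating $\mathrm{RM}^+$ converges to approximate Nash equilibria in potential games within $O_\epsilon(1/\epsilon^4)$ iterations. On the other hand $\mathrm{RM}$, simultaneous or alternating, can require $m^{\Omega(m)}$ rounds to converge to a $\frac1{2m}$-Nash equilibrium in two-player $m\times m$ identical-interest games. So if the guess is right for $\mathrm{RM}$, the proof must tolerate very slow runs.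

### Four hand computations

**Example A (a dominated action).** Player 1 has two actions, paying both players $1$ and $0$ whatever player 2 does. From $r_1=(0,0)$ player 1 plays $(\frac12,\frac12)$, so $g_1=(\frac12,-\frac12)$, $r_1=(\frac12,-\frac12)$, and the next strategy is $(1,0)$. From then on $g_1=(0,-1)$, so the second regret runs to $-\infty$ linearly. Player 2 has $g_2=0$ forever and keeps playing uniformly. The guess holds.

**Example B (coordination).** Both players get $1$ at $(1,1)$, $2$ at $(2,2)$, and $0$ otherwise. From zero, player 1 sees $(\frac12,1)$ with average $\frac34$, so $g_1=(-\frac14,\frac14)$ and it moves to $(0,1)$. Player 2 then sees $(0,2)$ with average $1$, so $g_2=(-1,1)$ and it also moves to $(0,1)$. This is a Nash equilibrium. If the payoffs are $1$ at both $(1,1)$ and $(2,2)$, then $g=0$ at the uniform profile and play stays there forever. That profile is a Nash equilibrium, though not a maximizer of $\Phi$. So Nash is all one can hope for.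

**Example C (a hidden regret).** Player 1 has two actions paying both players $0$ and $1$, whatever player 2 does. Start player 1 at $r_1=(1,-M)$ with $M\ge1$ an integer. It plays $(1,0)$, so $g_1=(0,1)$ and $r_1=(1,-M+1)$, then $(1,-M+2)$, and so on. For $M+1$ rounds *the strategy does not move at all, $\Phi$ stays equal to $0$, and the Nash gap equals $1$*. Then $r_1=(1,1)$ and things move:
$$r_1=(1,1)\ \to\ (\tfrac12,\tfrac32)\ \to\ (-\tfrac14,\tfrac74),\qquad x_1=(\tfrac12,\tfrac12)\ \to\ (\tfrac14,\tfrac34)\ \to\ (0,1).$$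
Here $g_1=(-\frac12,\frac12)$ and then $g_1=(-\frac34,\frac14)$. Afterwards $g_1=(-1,0)$ and play is at equilibrium. The guess survives, but its reason does not: "nothing climbs" does not mean "nobody wants to deviate". Also note $\|[r_1]^+\|$ along the way: $1,\sqrt2,\sqrt{5/2},\frac74$. It only grows, and not by much.

**Example D (why alternation).** In the coordination game paying $1$ on the diagonal and $0$ off it, let $r_1=(\frac3{16},\frac1{16})$, $r_2=(\frac1{16},\frac3{16})$. Then $x_1=(\frac34,\frac14)$, $x_2=(\frac14,\frac34)$ and $\Phi=\frac38$. Player 1 sees $(\frac14,\frac34)$ with average $\frac38$, so $r_1$ becomes $(\frac1{16},\frac7{16})$ and $x_1$ becomes $(\frac18,\frac78)$. If only player 1 moves, $\Phi$ rises to $\frac1{32}+\frac{21}{32}=\frac{22}{32}$. If both move simultaneously, then by symmetry $x_2$ becomes $(\frac78,\frac18)$, and $\Phi$ *falls* from $\frac{12}{32}$ to $\frac7{32}$. So even the monotonicity of $\Phi$ needs alternation.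

**Theorem 1.** In a finite potential game, run alternating $\mathrm{RM}$ with any order of the players (it may even change from round to round, each player moving exactly once per round) and any initialization $r_i^{(1)}\in\mathbb R^{\mathcal A_i}$, in particular $0$. Then $x^{(t)}$ converges to a Nash equilibrium $x^*$, and $\sum_t\|x^{(t+1)}-x^{(t)}\|<\infty$. In particular $\mathrm{NG}(x^{(t)})\to0$.

There is no conflict with the $m^{\Omega(m)}$ lower bound, which concerns rates.

## 2. What one update does to the positive part of the regret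

Throughout, $\|\cdot\|$ is the Euclidean norm. Fix one player and one round, and drop indices: $r,x,u,g$ are the current quantities, $r'$ is the new regret vector, and
$$z=[r]^+,\qquad z'=[r']^+,\qquad x'=\mathrm{RM}(r'),\qquad \delta=z'-z.$$
The strategy depends on $r$ only through $z$. About the update rule we shall use only
$$z'=[r+g]^+\qquad\text{and}\qquad r'\ge r+g\ \text{ componentwise.}\tag{2}$$
Both hold for $\mathrm{RM}$, where $r'=r+g$, and both hold for $\mathrm{RM}^+$, where $r'=[r+g]^+$. So the whole proof of Theorem 1 will apply to $\mathrm{RM}^+$ as well.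

**Lemma 1.**

- (a) $\langle g,x\rangle=\langle g,z\rangle=0$.
- (b) $g_a\delta_a\ge\delta_a^2$ for each action $a$.
- (c) $\|z'\|\ge\|z\|$.
- (d) $\|z'\|_1\,\langle u,x'-x\rangle=\langle g,\delta\rangle$. If $z'=0$, then $z=0$ and $x'=x$ is uniform.
- (e) $\|z'\|\,(\|z'\|-\|z\|)\le\langle g,\delta\rangle$.

*Proof.* (a) $\langle g,x\rangle=\langle u,x\rangle-\langle u,x\rangle=0$ because $x$ sums to $1$. Also $z=\|z\|_1x$, which is true when $z=0$ as well.

(b) We have $\delta_a=[r_a+g_a]^+-[r_a]^+$. The function $s\mapsto[s]^+$ is nondecreasing and 1-Lipschitz. Hence $\delta_a$ is $0$ or has the sign of $g_a$, and $|\delta_a|\le|g_a|$. So $g_a\delta_a=|g_a||\delta_a|\ge\delta_a^2$.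

(c) Since $z'\ge r+g$ and $z\ge0$, we get $\langle z',z\rangle\ge\langle r,z\rangle+\langle g,z\rangle=\|z\|^2+0$. By Cauchy–Schwarz, $\|z'\|\|z\|\ge\|z\|^2$. Divide by $\|z\|$ if $z\neq0$; if $z=0$ there is nothing to prove.

(d) If $z'=0$, then $z=0$ by (c), both strategies are uniform, and both sides are $0$. If $z'\ne0$, then $x'=z'/\|z'\|_1$. Since $u-g$ is a multiple of $\mathbf 1$ and $x'-x$ sums to $0$, by (a),
$$\langle u,x'-x\rangle=\langle g,x'-x\rangle=\langle g,x'\rangle=\frac{\langle g,z'\rangle}{\|z'\|_1}=\frac{\langle g,z'-z\rangle}{\|z'\|_1}.$$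

(e) If $z'_a>0$, then $z'_a=r_a+g_a\le z_a+g_a$, so $z'_ag_a\ge z'_a(z'_a-z_a)$. If $z'_a=0$, both sides are $0$. Summing and using (a),
$$\langle g,\delta\rangle=\langle g,z'\rangle\ge\|z'\|^2-\langle z,z'\rangle\ge\|z'\|^2-\|z\|\|z'\|.\qquad\square$$

Put indices back: $z_i^{(t)}=[r_i^{(t)}]^+$, $R_i^{(t)}=\|z_i^{(t)}\|$, $\delta_i^{(t)}=z_i^{(t+1)}-z_i^{(t)}$. Let $D_i^{(t)}$ be the change of $\Phi$ caused by player $i$'s update in round $t$, and let $V=\max\Phi-\Phi(x^{(1)})$.

**Lemma 2 (monotone potential, bounded regret).** We have $D_i^{(t)}\ge0$, so $\Phi(x^{(t)})$ is nondecreasing, and $\sum_{t,i}D_i^{(t)}\le V$. The norm $R_i^{(t)}$ is nondecreasing in $t$, and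
$$r_{i,a}^{(t)}\le R_i^{(t)}\le B_i:=R_i^{(1)}+\sqrt{m_i}\,V\qquad\text{for all }t,a.$$

*Proof.* Here alternation enters. The vector $u_i^{(t)}$ is computed against the strategies $y_{-i}$ in force when $i$ updates. By (1), $u_i(a,y_{-i})-\Phi(a,y_{-i})$ does not depend on $a$, and $x_i^{(t+1)}-x_i^{(t)}$ sums to $0$. Hence
$$D_i^{(t)}=\Phi(x_i^{(t+1)},y_{-i})-\Phi(x_i^{(t)},y_{-i})=\langle u_i^{(t)},x_i^{(t+1)}-x_i^{(t)}\rangle .$$
So Lemma 1(d) reads
$$\|z_i^{(t+1)}\|_1\,D_i^{(t)}=\langle g_i^{(t)},\delta_i^{(t)}\rangle.\tag{3}$$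
If $z_i^{(t+1)}\neq0$, then $D_i^{(t)}\ge0$ by (3) and Lemma 1(b). If $z_i^{(t+1)}=0$, then $D_i^{(t)}=0$ by Lemma 1(d). The changes telescope to $\Phi(x^{(T)})-\Phi(x^{(1)})\le V$ for every $T$.

Monotonicity of $R_i$ is Lemma 1(c). For the bound, write $R=R_i^{(t)}$, $R'=R_i^{(t+1)}$, $D=D_i^{(t)}$. If $R'\ne0$, Lemma 1(e) and (3) give $R'(R'-R)\le\|z_i^{(t+1)}\|_1D\le\sqrt{m_i}\,R'D$, so $R'-R\le\sqrt{m_i}\,D$. If $R'=0$, then $R=0$ too. Sum over $t$. Finally $r_{i,a}^{(t)}\le z_{i,a}^{(t)}\le R_i^{(t)}$. $\square$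

The potential pays for every increase of the regret norm. This has a consequence that repairs the guess, provided one knows that play settles.

**Lemma 3 (a convergent run ends at equilibrium).** If $x^{(t)}\to x^*$, then $x^*$ is a Nash equilibrium and $\mathrm{NG}(x^{(t)})\to0$.

*Proof.* Each $y_j$ used in round $t$ is $x_j^{(t)}$ or $x_j^{(t+1)}$, so it also converges to $x_j^*$. By continuity
$$g_{i,a}^{(t)}\to\gamma_{i,a}^*:=u_i(a,x_{-i}^*)-u_i(x^*).$$
Suppose $\gamma^*_{i,a}>0$. By (2), $r_{i,a}^{(t)}\ge r_{i,a}^{(1)}+\sum_{\tau<t}g_{i,a}^{(\tau)}\to+\infty$, contradicting $r_{i,a}^{(t)}\le B_i$. So all $\gamma^*_{i,a}\le0$, that is, $x^*$ is a Nash equilibrium. Since $\mathrm{NG}$ is continuous, $\mathrm{NG}(x^{(t)})\to\mathrm{NG}(x^*)=0$. $\square$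

So it remains to show that $x^{(t)}$ converges, with finite path length.

## 3. Regret matching as ascent on an analytic function

The purpose of this section is to write the dynamics in the coordinates $z$ and to see that, up to errors of the size of the step, $g$ is a rescaled gradient.

By Lemma 1(c), once $z_i\neq0$ it stays nonzero. So there are a round $T_0$ and a partition of the players into $P$ and $Q$ such that $z_i^{(t)}\ne0$ for $i\in P$, $t\ge T_0$, while $z_i^{(t)}=0$ for *all* $t$ if $i\in Q$. Players in $Q$ always play uniformly (player 2 in Example A is one). If $P=\emptyset$, the profile is constant and Lemma 3 finishes Theorem 1. From here until the end of Section 5 assume $P\neq\emptyset$.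

Let $\rho=\min_{i\in P}R_i^{(T_0)}>0$, $B=\max_iB_i$, $I=\{(i,a):i\in P,\ a\in\mathcal A_i\}$, $N=|I|$, $z^{(t)}=(z_i^{(t)})_{i\in P}\in\mathbb R^I$, and
$$K=\{z\in\mathbb R^I:\ z\ge0,\ \rho/2\le\|z_i\|\le B\ \text{ for all } i\in P\}.$$
This set is compact. For $t\ge T_0$ we have $z^{(t)}\in K$ and $\|z_i^{(t)}\|_1\ge\|z_i^{(t)}\|\ge\rho$.

Let $s_i(z)=\sum_az_{i,a}$ and let $O=\{z\in\mathbb R^I:s_i(z)>0\ \text{for all }i\in P\}$, an open set containing $K$. On $O$ put $x_i(z)=z_i/s_i(z)$ for $i\in P$, let $x_i(z)$ be uniform for $i\in Q$, and set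
$$F(z)=\Phi(x(z)).$$
This is a rational function with nonvanishing denominator on $O$, hence real analytic, and $F(z^{(t)})=\Phi(x^{(t)})$ for $t\ge T_0$. Differentiating $F=\sum_b\frac{z_{i,b}}{s_i}\Phi(b,x_{-i})$ in $z_{i,a}$ gives $\frac1{s_i}\Phi(a,x_{-i})-\frac1{s_i^2}\sum_bz_{i,b}\Phi(b,x_{-i})$, that is,
$$\frac{\partial F}{\partial z_{i,a}}(z)=\frac{\gamma_{i,a}(z)}{s_i(z)},\qquad\gamma_{i,a}(z)=\Phi(a,x_{-i}(z))-\Phi(x(z)).\tag{4}$$
We use the notation $\gamma_{i,a}(z)$ for $i\in Q$ too. For $t\ge T_0$ define the step, the gain and the first-order gain: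
$$d_t=\|z^{(t+1)}-z^{(t)}\|,\qquad G_t=\Phi(x^{(t+1)})-\Phi(x^{(t)}),\qquad \Lambda_t=\sum_{i\in P}\langle g_i^{(t)},\delta_i^{(t)}\rangle .$$

**Lemma 4.** Let $\beta=B\max_i\sqrt{m_i}$ and $L=4\sqrt N\max|\Phi|/\rho$. For $t\ge T_0$,
$$d_t^2\le\Lambda_t\le\beta G_t,\qquad\text{hence}\quad \sum_{t\ge T_0}d_t^2\le\beta V\ \text{ and }\ d_t\to0;\tag{5}$$
$$|g_{i,a}^{(t)}-\gamma_{i,a}(z^{(t)})|\le L\,d_t\quad\text{for all players } i \text{ and all } a.\tag{6}$$

*Proof.* Summing Lemma 1(b) over all coordinates in $I$ gives $d_t^2\le\Lambda_t$. By (3), and since $\|z_i^{(t+1)}\|_1\le\sqrt{m_i}B\le\beta$, we get $\Lambda_t\le\beta\sum_{i\in P}D_i^{(t)}=\beta G_t$; players in $Q$ do not move, so they contribute no gain. Finally $\sum_{t\ge T_0}G_t\le V$.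

For (6), note that by (1) $g_{i,a}^{(t)}=\Phi(a,y_{-i})-\Phi(x_i^{(t)},y_{-i})$, while $\gamma_{i,a}(z^{(t)})$ is the same expression with $x_{-i}^{(t)}$ in place of $y_{-i}$. Replacing one block $y_j$ by $x_j^{(t)}$ changes the multilinear function $\Phi$ by at most $\max|\Phi|\,\|y_j-x_j^{(t)}\|_1$. Replacing the blocks one by one, in both terms,
$$|g_{i,a}^{(t)}-\gamma_{i,a}(z^{(t)})|\le2\max|\Phi|\sum_j\|x_j^{(t+1)}-x_j^{(t)}\|_1 .$$
Terms with $j\in Q$ vanish. For nonnegative nonzero vectors $z,z'$ we have
$$\Big\|\frac z{\|z\|_1}-\frac{z'}{\|z'\|_1}\Big\|_1\le\frac{\|z-z'\|_1}{\|z\|_1}+\|z'\|_1\Big|\frac1{\|z\|_1}-\frac1{\|z'\|_1}\Big|\le\frac{2\|z-z'\|_1}{\|z\|_1}.$$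
So for $j\in P$
$$\|x_j^{(t+1)}-x_j^{(t)}\|_1\le\frac2\rho\|\delta_j^{(t)}\|_1,\tag{7}$$
and $\sum_{j\in P}\|\delta_j^{(t)}\|_1\le\sqrt N\,d_t$. $\square$

### Where the argument "the climbing dies out" ends

Formula (5) makes precise that the climbing dies out: $d_t\to0$. If every player runs $\mathrm{RM}^+$, this already gives $\mathrm{NG}(x^{(t)})\to0$. Indeed for $t\ge2$ the state equals $z\ge0$, so $z'_a\ge z_a+g_a$, that is, $g_{i,a}^{(t)}\le\delta_{i,a}^{(t)}\le d_t$ for $i\in P$, and $g_{i,a}^{(t)}\le0$ for $i\in Q$. With (6) we get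
$$\mathrm{NG}(x^{(t)})=\max_{i,a}\gamma_{i,a}(z^{(t)})\le(1+L)\,d_t\qquad(t\ge\max(T_0,2),\ \text{all players } \mathrm{RM}^+).\tag{8}$$

For $\mathrm{RM}$ the inequality $g_a\le\delta_a$ fails exactly at actions with $r_a<0$. There $g_a>0$ may be large while $\delta_a=0$. This is Example C: $d_t=0$ and $\mathrm{NG}=1$ for as long as we please. Lemma 3 says that such a hidden regret must eventually surface *if the play settles*. But (5) alone does not make it settle. The points $e^{\mathrm i H_t}$ on the unit circle with $H_t=\sum_{k\le t}1/k$ have steps at most $1/(t+1)$, which are square-summable, and yet every point of the circle is a limit point, since $H_t\to\infty$ with increments tending to $0$. We need $\sum_td_t<\infty$ instead of $\sum_td_t^2<\infty$.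

## 4. The Łojasiewicz inequality on every face at once

**Theorem (Łojasiewicz gradient inequality; S. Łojasiewicz, *Ensembles semi-analytiques*, IHES, 1965).** If $f$ is real analytic on an open $U\subseteq\mathbb R^N$ and $p\in U$, there are a neighborhood $W$ of $p$, $C>0$ and $\theta\in(0,1)$ with
$$|f(q)-f(p)|^\theta\le C\,\|\nabla f(q)\|\qquad\text{for all }q\in W.$$

For example, $f(s)=s^4$ at $p=0$ has $|f|^{3/4}=|s|^3=\frac14|f'(s)|$. Analyticity matters: for $f(s)=e^{-1/s^2}$, $f(0)=0$, the quotient $|f'|/f^\theta=2|s|^{-3}e^{-(1-\theta)/s^2}$ tends to $0$ as $s\to0$ for every $\theta<1$.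

**The model argument.** Suppose an ascent method on $f$ had gaps $h_t=f^*-f(z^{(t)})\ge0$ tending to $0$ with $h_t-h_{t+1}\ge d_t^2/\beta$, that $\|\nabla f(z^{(t)})\|\le C_1d_t$, and that $h_t^\theta\le C\|\nabla f(z^{(t)})\|$. Then $h_t^\theta\le CC_1d_t$. By concavity of $s\mapsto s^{1-\theta}$, for $d_t>0$,
$$h_t^{1-\theta}-h_{t+1}^{1-\theta}\ge(1-\theta)h_t^{-\theta}(h_t-h_{t+1})\ge\frac{(1-\theta)}{\beta CC_1}\,d_t .$$
The left side telescopes, so $\sum_td_t<\infty$. For us the first hypothesis is (5). The trouble is the bound "gradient $\le C_1\cdot$ step", and it fails in two ways.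

*First failure: hidden actions.* In Example C, $F(z)=z_2/(z_1+z_2)$ for player 1. At the frozen point $z=(1,0)$ we have $\partial F/\partial z_2=1$, but $d_t=0$. The cure is to ignore coordinates at which $z_a=0$ and use $F$ restricted to a face of the orthant. But the face can change in every round, so the inequality is needed on all faces, with the same reference value.

*Second failure: exits.* Take the same player at $z=(\varepsilon,1)$ with small $\varepsilon>0$. Then $g=\big(-\frac1{1+\varepsilon},\frac{\varepsilon}{1+\varepsilon}\big)$, so action 1 leaves the support and $\delta=\big(-\varepsilon,\frac\varepsilon{1+\varepsilon}\big)$. Now $d_t\le\sqrt2\,\varepsilon$ but $\partial F/\partial z_1=-1/(1+\varepsilon)^2$, although $z_1>0$. Even the gradient along the current support is not $O(d_t)$. The same computation suggests the cure. The gain here is $1-\frac1{1+\varepsilon}=\frac\varepsilon{1+\varepsilon}$, which is of order $d_t$ and not just $d_t^2$. An exiting action with large $|g_a|$ is paid for by the potential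 at first order. So we may erase the exiting coordinates from $z^{(t)}$, apply Łojasiewicz at the resulting point on the smaller face, and charge the error in $F$ to $G_t$.

First, the inequality on all faces. Let $\Phi^*=\lim_t\Phi(x^{(t)})$, which exists by Lemma 2. For $S\subseteq I$ meeting every block $i\in P$, let $E_S=\{z\in\mathbb R^I:z_{i,a}=0\ \forall(i,a)\notin S\}$, and let $\nabla_SF$ be the vector of partial derivatives with indices in $S$. On $E_S$ it is the gradient of the analytic function $F|_{O\cap E_S}$ of the variables indexed by $S$.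

**Lemma 5.** There are $\theta\in(0,1)$, $C_0>0$, $\eta\in(0,1]$ such that for all such $S$ and all $z\in K\cap E_S$ with $|F(z)-\Phi^*|\le\eta$,
$$|F(z)-\Phi^*|^\theta\le C_0\|\nabla_SF(z)\|.\tag{9}$$

*Proof.* Fix $S$. The set $M_S=\{z\in K\cap E_S:F(z)=\Phi^*\}$ is compact. If $M_S=\emptyset$, then $|F-\Phi^*|$ has a positive minimum on the compact set $K\cap E_S$; choose $\eta_S\in(0,1]$ below it, and (9) is void for this $S$ (take $\theta_S=\frac12$, $C_S=1$).

If $M_S\ne\emptyset$, apply Łojasiewicz's inequality to $F|_{O\cap E_S}$ at each point of $M_S$, shrinking the neighborhoods so that $|F-\Phi^*|\le1$ on them. Take a finite subcover of $M_S$, with union $W_S$, and let $\theta_S$ and $C_S$ be the largest exponent and the largest constant that occur. For $|v|\le1$ a larger exponent only decreases $|v|^\theta$, so the inequality holds with $\theta_S,C_S$ on all of $W_S$. Moreover there is $\eta_S\in(0,1]$ such that $z\in K\cap E_S$ and $|F(z)-\Phi^*|\le\eta_S$ imply $z\in W_S$. Otherwise there would be points of $K\cap E_S\setminus W_S$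 with $F\to\Phi^*$. They accumulate at a point of $K\cap E_S$ with $F=\Phi^*$, that is, at a point of $M_S$, which is interior to $W_S$ relative to $E_S$; this is a contradiction.

There are finitely many $S$. Let $\theta=\max_S\theta_S$, $C_0=\max_SC_S$, $\eta=\min_S\eta_S\le1$, and use again that a larger exponent decreases $|v|^\theta$ for $|v|\le1$. $\square$

## 5. Erasing the exits: finite path length

Let $h_t=\Phi^*-F(z^{(t)})\ge0$. It is nonincreasing, tends to $0$, and $h_t-h_{t+1}=G_t$; in particular $G_t\le h_t$. Choose $T_1\ge T_0$ so large that $d_t\le\rho/2$ for $t\ge T_1$; one more condition on $T_1$ comes in Step 4. The constants $C_1,\dots,C_4$ do not depend on $t$.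

**Proposition 6.** $\sum_{t\ge T_0}d_t<\infty$.

*Proof.* Fix $t\ge T_1$. Write $g,\delta$ without the superscript $(t)$ where this is harmless.

**Step 1: the point $\hat z$ on the smaller face.** This step sorts the coordinates and checks that erasing the exits stays inside $K$. Let
$$X_t=\{(i,a)\in I:z_{i,a}^{(t)}>0=z_{i,a}^{(t+1)}\}\ \text{(exits)},\qquad S=\{(i,a)\in I:z^{(t)}_{i,a}>0,\ z^{(t+1)}_{i,a}>0\}\ \text{(survivors)},$$
and let $\hat z$ be $z^{(t)}$ with the coordinates in $X_t$ set to $0$. All remaining coordinates, hidden or just entering, are $0$ at time $t$. So $\hat z\in E_S$. By (2):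

- on $S$ we have $r_{i,a}>0$ and $r_{i,a}+g_{i,a}>0$, so $\delta_{i,a}=g_{i,a}$ and $|g_{i,a}|\le d_t$;
- on $X_t$ we have $r_{i,a}=z_{i,a}^{(t)}>0$ and $r_{i,a}+g_{i,a}\le0$, so $\delta_{i,a}=-z^{(t)}_{i,a}$, $g_{i,a}\le-z^{(t)}_{i,a}$, and $g_{i,a}\delta_{i,a}=|g_{i,a}|z_{i,a}^{(t)}$.

Consequently $\|\hat z-z^{(t)}\|=\big(\sum_{X_t}(z_{i,a}^{(t)})^2\big)^{1/2}\le d_t\le\rho/2$. Since $\|z_i^{(t)}\|\ge\rho$, this gives $\|\hat z_i\|\ge\rho/2$ for $i\in P$. In particular $\hat z_i\ne0$, so $S$ meets every block. On the segment $[\hat z,z^{(t)}]$ the coordinates are nonnegative and each block norm lies between $\|\hat z_i\|$ and $\|z_i^{(t)}\|$. So the segment lies in $K$. Let $L_1=\max_K\|\nabla^2F\|$ (operator norm).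

**Step 2: the face gradient at $\hat z$ is of the order of the step.** For $(i,a)\in S$, by (4), (6) and $s_i(z^{(t)})\ge\rho$, $|\partial_{i,a}F(z^{(t)})|\le(|g_{i,a}|+Ld_t)/\rho\le(1+L)d_t/\rho$. Passing from $z^{(t)}$ to $\hat z$ along the segment changes $\nabla F$ by at most $L_1d_t$. Hence
$$\|\nabla_SF(\hat z)\|\le C_1d_t,\qquad C_1=\frac{\sqrt N(1+L)}\rho+L_1.\tag{10}$$

**Step 3: the change of value is paid for by the gain.** The vector $\hat z-z^{(t)}$ has entries $-z_{i,a}^{(t)}$ on $X_t$ and $0$ elsewhere. By Taylor's formula on the segment, (4) and (6),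
$$|F(\hat z)-F(z^{(t)})|\le\sum_{X_t}\frac{|g_{i,a}|+Ld_t}\rho\,z_{i,a}^{(t)}+\frac{L_1}2d_t^2 .$$
By Lemma 1(b) all terms of $\Lambda_t$ are nonnegative. Those with index in $X_t$ are $|g_{i,a}|z_{i,a}^{(t)}$, so $\sum_{X_t}|g_{i,a}|z_{i,a}^{(t)}\le\Lambda_t$. Also $\sum_{X_t}z_{i,a}^{(t)}\le\sqrt N\,d_t$. By (5),
$$|F(\hat z)-F(z^{(t)})|\le\frac{\Lambda_t}\rho+\Big(\frac{L\sqrt N}\rho+\frac{L_1}2\Big)d_t^2\le C_3G_t,\qquad C_3=\max\Big\{1,\ \beta\Big(\frac1\rho+\frac{L\sqrt N}\rho+\frac{L_1}2\Big)\Big\}.\tag{11}$$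

**Step 4: a bound for the gap $h_t$.** By (11), $|F(\hat z)-\Phi^*|\le h_t+C_3G_t\le(1+C_3)h_t\to0$. The further condition on $T_1$ is $(1+C_3)h_{T_1}\le\eta$. Then (9) applies at $\hat z\in K\cap E_S$, and with (10), $|F(\hat z)-\Phi^*|^\theta\le C_4d_t$, where $C_4=C_0C_1$. Using (11) once more,
$$h_t\le(C_4d_t)^{1/\theta}+C_3G_t\qquad(t\ge T_1).\tag{12}$$
One of the two terms on the right is at least half the left side. This splits the rounds into two classes.

**Step 5: rounds with $C_3G_t\le h_t/2$ (Case A).** Here the model argument works. By (12), $h_t\le2(C_4d_t)^{1/\theta}$, so $h_t^\theta\le2^\theta C_4d_t\le2C_4d_t$. If $d_t>0$, then $G_t>0$ by (5), so $h_t\geq G_t>0$, and by concavity of $s\mapsto s^{1-\theta}$ on $[0,\infty)$ and (5),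
$$h_t^{1-\theta}-h_{t+1}^{1-\theta}\ge(1-\theta)h_t^{-\theta}G_t\ge\frac{(1-\theta)\,d_t^2/\beta}{2C_4d_t}=c\,d_t,\qquad c=\frac{1-\theta}{2\beta C_4}.$$
If $d_t=0$, the inequality $h_t^{1-\theta}-h_{t+1}^{1-\theta}\ge c\,d_t$ is trivial. The left side is nonnegative in all rounds and telescopes. So the sum of $d_t$ over Case A rounds $t\ge T_1$ is at most $h_{T_1}^{1-\theta}/c$.

**Step 6: rounds with $h_t<2C_3G_t$ (Case B).** Here the gain is a fixed fraction of the gap, so there is geometric decay. Since $G_t=h_t-h_{t+1}$, we get $h_{t+1}\le qh_t$ with $q=1-\frac1{2C_3}\in[\frac12,1)$. By (5), $d_t\le\sqrt{\beta G_t}\le\sqrt{\beta h_t}$. Let $t_1<t_2<\cdots$ be the Case B rounds $t\ge T_1$. As $h$ never increases, $h_{t_k}\le q^{k-1}h_{t_1}$. So these rounds contribute at most $\sum_k\sqrt{\beta h_{t_1}}\,q^{(k-1)/2}\le\sqrt{\beta h_{t_1}}/(1-\sqrt q)$.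

Both sums are finite, and finitely many rounds precede $T_1$. $\square$

*Proof of Theorem 1.* The case $P=\emptyset$ was settled in Section 3. If $P\ne\emptyset$, then by (7), for $i\in P$ and $t\ge T_0$, $\|x_i^{(t+1)}-x_i^{(t)}\|_1\le\frac2\rho\sqrt{m_i}\,d_t$, and players in $Q$ are constant. By Proposition 6, $\sum_t\|x^{(t+1)}-x^{(t)}\|<\infty$, so $x^{(t)}$ converges. By Lemma 3 the limit is a Nash equilibrium and $\mathrm{NG}(x^{(t)})\to0$. $\blacksquare$

## 6. Weights, sharp regret constant, identification, limits, and summable gaps for $\mathrm{RM}^+$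

**Theorem 2.**

1. **(Range.)** Theorem 1 holds for weighted potential games ($u_i(a,\cdot)-u_i(a',\cdot)=w_i(\Phi(a,\cdot)-\Phi(a',\cdot))$ with $w_i>0$), with arbitrary initialization, round-dependent orders, and each player using either $\mathrm{RM}$ or $\mathrm{RM}^+$.
2. **(Sharp constant regret.)** In exact potential games, for either algorithm, $\|[r_i^{(t)}]^+\|\le\|[r_i^{(1)}]^+\|+\sqrt{m_i-1}\,\big(\max\Phi-\Phi(x^{(1)})\big)$ for all $t$. The constant $\sqrt{m_i-1}$ is optimal for every $m_i\ge2$. In particular, alternating $\mathrm{RM}$ has external regret $O(1)$ in potential games.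
3. **(Finite identification.)** If $u_i(a,x_{-i}^*)<u_i(x^*)$ at the limit $x^*$, then $x_{i,a}^{(t)}=0$ for all large $t$. If $x^*$ is a strict (pure) equilibrium, then $x^{(t)}=x^*$ for all large $t$.
4. **(Classification of limits.)** Over all initializations, the set of limits of alternating $\mathrm{RM}$ is exactly the set of Nash equilibria.
5. **(Rate for $\mathrm{RM}^+$.)** If all players use $\mathrm{RM}^+$, then $\sum_t\mathrm{NG}(x^{(t)})<\infty$. So $\min_{t\le T}\mathrm{NG}(x^{(t)})=o(1/T)$ and $\#\{t:\mathrm{NG}(x^{(t)})>\epsilon\}=o(1/\epsilon)$ as $\epsilon\to0$, for each fixed game and initialization. Moreover, for $T_0\ge2$, $\sum_{t\ge T_0}\mathrm{NG}(x^{(t)})^2\le(1+L)^2\beta V$, with the explicit $\beta,V,L$ above and no appeal to Łojasiewicz.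

The external regret in part 2 is $\max_a\sum_{\tau<t}g_{i,a}^{(\tau)}$, the regret against the utility vectors that the player receives.

**Part 1: rescaling each player.** *Either algorithm.* Sections 2 to 5 used the update rule only through (2), which each of the two rules satisfies, so Theorem 1 holds when each player uses either one.

*Weights.* Both rules are scale invariant: $[cr]^+=c[r]^+$ and $\mathrm{RM}(cr)=\mathrm{RM}(r)$ for $c>0$. Replace $u_i$ by $\tilde u_i=u_i/w_i$ and $r_i^{(1)}$ by $r_i^{(1)}/w_i$. Inductively over the updates, each $r_i^{(t)}$ and $g_i^{(t)}$ is divided by $w_i$ and all strategies are unchanged. The game with utilities $\tilde u_i$ is an exact potential game with potential $\Phi$, so Theorem 1 applies to this same sequence of profiles. Deviation gains in the two games differ by the factor $w_i>0$. So Nash equilibria are the same, and $\mathrm{NG}(x)\le\max_iw_i\cdot\widetilde{\mathrm{NG}}(x)$, which tends to $0$ along the run.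

**Part 2: saving one dimension in the norm comparison.** Lemma 2 lost the factor $\sqrt{m_i}$ in $\|z'\|_1\le\sqrt{m_i}\|z'\|$. We improve this for one update with $m=m_i$, $R=\|z\|$, $R'=\|z'\|$, $D=D_i^{(t)}$, and show
$$R'-R\le\sqrt{m-1}\,D.$$
Summing over $t$ then gives the claim. If $z'=0$, then $R=R'=0$. If $m=1$, then $g=0$, so $R'=R$. Let $z'\neq0$ and $m\ge2$.

*If $z'$ has at most $m-1$ positive coordinates,* then $R'(R'-R)\le\|z'\|_1D\le\sqrt{m-1}\,R'D$ by Lemma 1(e) and (3). Divide by $R'$.

*If $z'$ has full support,* then $z\neq0$. Indeed, if $z=0$, then $r\le0$ and $x$ is uniform, so $\sum_ag_a=m\langle g,x\rangle=0$ and $\sum_a(r_a+g_a)=\sum_ar_a\le0$, contradicting $r_a+g_a=z'_a>0$ for all $a$. Let $A=\{a:r_a>0\}\ne\emptyset$. On $A$ we have $\delta_a=g_a$; off $A$ we have $z_a=0$. Hence $\langle z,\delta\rangle=\langle z,g\rangle=0$, and by Lemma 1(b) and (3),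
$$R'^2-R^2=\|\delta\|^2\le\langle g,\delta\rangle=\|z'\|_1D.$$
Since $\sum_{a\in A}z_ag_a=0$ with all $z_a>0$ on $A$, some $b\in A$ has $g_b\le0$, so $z'_b=z_b+g_b\le z_b\le R$. The other $m-1$ coordinates of $z'$ sum to at most $\sqrt{m-1}\,R'$. So $\|z'\|_1\le R+\sqrt{m-1}\,R'\le\sqrt{m-1}\,(R+R')$. Then $(R'-R)(R'+R)\le\sqrt{m-1}\,(R+R')D$; divide by $R+R'>0$.

*Optimality.* Take the two-player identical-interest game in which player 1 has $m$ actions, $m-1$ paying $1$ and one paying $0$, whatever player 2 does. From $0$, $\Phi(x^{(1)})=\frac{m-1}m$, and $g_1$ is $\frac1m$ on the good actions and $-\frac{m-1}m$ on the bad one. So $\|[r_1^{(2)}]^+\|=\sqrt{m-1}/m$, while $\max\Phi-\Phi(x^{(1)})=\frac1m$. Equality holds.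

*External regret.* By (2), $\sum_{\tau<t}g_{i,a}^{(\tau)}\le r_{i,a}^{(t)}-r_{i,a}^{(1)}\le\|[r_i^{(t)}]^+\|-r_{i,a}^{(1)}$, which is bounded in $t$.

**Part 3: strictly bad actions disappear.** Let $\gamma^*_{i,a}=u_i(a,x^*_{-i})-u_i(x^*)<0$. As in Lemma 3, $g_{i,a}^{(t)}\to\gamma_{i,a}^*$. For $\mathrm{RM}$, $r_{i,a}^{(t)}\to-\infty$, so $z_{i,a}^{(t)}=0$ for large $t$. For $\mathrm{RM}^+$, for large $t$ the number $z_{i,a}$ decreases by at least $|\gamma^*_{i,a}|/2$ per round until it is $0$, and then it stays $0$ because $g_{i,a}<0$. If $i\in P$, then $z_i^{(t)}\ne0$ for $t\ge T_0$, so $x_{i,a}^{(t)}=0$ for large $t$. If $i\in Q$, the hypothesis never occurs: $x_i^*$ is uniform, all $\gamma^*_{i,b}\le0$ at the equilibrium, and $\sum_bx^*_{i,b}\gamma^*_{i,b}=0$ with full support, so all $\gamma^*_{i,b}=0$. At a strict equilibrium, which is pure, every other action of every player is strictly worse, so all of them have probability $0$ eventually, that is, $x^{(t)}=x^*$.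

**Part 4: every equilibrium is a limit.** Limits are Nash by Theorem 1. Conversely, let $x^*$ be Nash and set $r_i^{(1)}=x_i^*$. Suppose that up to some update all players play $x^*$ with $[r_i]^+=x_i^*$. Then the next updating player has $g_{i,a}=0$ on the support of $x_i^*$ and $g_{i,a}\le0$ off it. So its regrets on the support keep the values $x^*_{i,a}>0$, and those off the support, which were at most $0$, stay at most $0$. Hence $[r_i]^+=x_i^*$ is preserved, and $x^{(t)}=x^*$ for all $t$.

**Part 5: step length bounds the gap.** Let all players use $\mathrm{RM}^+$. If $P=\emptyset$, the profile is constant. For every $i$ and $t\ge2$ the state is $0$ before and after the update, so $g_i^{(t)}\le0$, and therefore $\mathrm{NG}\equiv0$; everything is trivial. If $P\ne\emptyset$, choose $T_0\ge2$ in Section 3. Then (8) gives $\mathrm{NG}(x^{(t)})\le(1+L)d_t$ for $t\ge T_0$. Proposition 6 yields $\sum_t\mathrm{NG}(x^{(t)})<\infty$, and (5) yields $\sum_{t\ge T_0}\mathrm{NG}(x^{(t)})^2\le(1+L)^2\beta V$, where Łojasiewicz is not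 used. For weighted games the rescaling of part 1 gives the summability of $\mathrm{NG}$ as well.

For a summable nonnegative sequence $(\nu_t)$, the minimum is at most the average over $T/2<t\le T$. For $T\ge2$ this gives
$$\min_{t\le T}\nu_t\le\frac1{\lfloor T/2\rfloor}\sum_{t>T/2}\nu_t=o(1/T).$$
Also $\epsilon\,\#\{t:\nu_t>\epsilon\}\le\sum_t\min(\nu_t,\epsilon)\to0$ as $\epsilon\to0$ by dominated convergence. Apply both to $\nu_t=\mathrm{NG}(x^{(t)})$. $\blacksquare$

**Remark (what is not claimed).** For $\mathrm{RM}$ no quantitative rate is claimed. By the lower bound quoted in Section 1, no bound polynomial in $m$ and $1/\epsilon$ is possible, even in two-player identical-interest games: put $\epsilon=\frac1{2m}$. The proof uses alternation essentially, in the identity $D_i=\langle u_i,x_i'-x_i\rangle$ behind (3), and it says nothing about simultaneous updates.
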